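
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{question}[theorem]{Question}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Quasi-free compactifications of unions of two free $\mathbb C^*$-varieties}


\begin{abstract}
Let $X=U\cup V$ be a smooth quasi-projective $\mathbb C^*$-variety covered by two invariant open sets on which $\mathbb C^*$ acts freely with smooth projective quotients. Is there a smooth projective equivariant compactification of $X$ in which every isotropy group is trivial or all of $\mathbb C^*$? We show that the answer is no in general. In such a compactification, the number of fixed points that a one-parameter family of orbits crosses on its way from $U$ to $V$ bounds the change of the canonical bundle between the two quotients. Every smooth projective variety $Y$ of dimension $n\ge 2$ occurs as $U/\mathbb C^*$ in an example that violates this bound. When $\dim X\le 2$ a compactification always exists. When one quotient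 is obtained from the other by point blow-ups, and a certain divisor has smooth components, the bound is also sufficient.
\end{abstract}

\section{The question and the answer}

\subsection{The question}

We work over $\mathbb C$. An algebraic $\mathbb C^*$-action is called \emph{quasi-free} if every isotropy group is either trivial or the full group $\mathbb C^*$. The following question is posed in \cite{Hu}.

\begin{question}\label{q}
Let $X$ be an irreducible nonsingular quasi-projective variety with an algebraic $\mathbb C^*$-action, and let $X=U\cup V$ with $U,V$ non-empty invariant open subsets. Suppose that $\mathbb C^*$ acts freely on $U$ and on $V$, and that the geometric quotients $U/\mathbb C^*$ and $V/\mathbb C^*$ exist and are smooth projective varieties. Is there a smooth projective variety $W$ with a quasi-free $\mathbb C^*$-action which contains $X$ as a dense invariant open subset, the action on $W$ restricting to the given one on $X$?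
\end{question}

We call such a $W$ a \emph{quasi-free compactification} of $X$. Throughout, $X=U\cup V$ is as in Question~\ref{q}, and
\[
Y_U=U/\mathbb C^*,\qquad Y_V=V/\mathbb C^*,\qquad Y_0=(U\cap V)/\mathbb C^*,\qquad n=\dim Y_U=\dim Y_V=\dim X-1 .
\]
Since $X$ is irreducible, $U\cap V$ is dense, and $Y_0$ is a non-empty open subset of both $Y_U$ and $Y_V$. So $Y_U$ and $Y_V$ are birational, and $X$ records one way of passing from one to the other.

All fixed points of $W$ lie in $W\setminus X$, and they are where orbits coming from $U$ are led over to $V$. The simplest linear model is $\lambda(x,y,z)=(\lambda^{-1}x,\lambda y,z)$ on $\mathbb A^p\times\mathbb A^q\times\mathbb A^r$ with $p,q\ge1$. Here $\mathbb C^*$ acts freely on $\{x\ne0\}$ and on $\{y\neq 0\}$. The first quotient is the total space of $\mathcal O(-1)^{\oplus q}$ over $\mathbb P^{p-1}$, times $\mathbb A^r$, by the map $(x,y,z)\mapsto([x],(y_jx)_j,z)$; the second is the same with $p$ and $q$ exchanged. Both are smooth. A weight of absolute value $m\ge2$, on the other hand, produces points with isotropy $\mu_m$. So quasi-freeness asks that the passage from $Y_U$ to $Y_V$ be made through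 fixed points of the simplest kind.

In easy cases this can be done. If $Y_V$ is the blow-up of $Y_U=Y$ at a point $a$, the blow-up of $Y\times\mathbb P^1$ at $(a,0)$ is quasi-free and contains a suitable $X$ (Section~\ref{sec:counter}). Since every birational modification of $W$ away from $X$ is allowed, one might guess that enough blow-ups always lead to a quasi-free $W$. This is false, already for threefolds and two successive point blow-ups.

\subsection{Two integers attached to a curve}

We first record that $U$ and $V$ are principal bundles.

By Sumihiro's theorem (a normal variety with a torus action is covered by invariant affine open sets) $U$ is covered by invariant affine open sets $A$. Let $\pi_U:U\to Y_U$ be the quotient map. Since it is a geometric quotient, $\pi_U(A)$ is open, has preimage $A$, and equals the affine quotient $A/\!/\mathbb C^*$; the orbits in $A$ are fibers of $\pi_U$ and hence closed. As the action is free, Luna's slice theorem shows that $A\to A/\!/\mathbb C^*$ is a principal $\mathbb C^*$-bundle in the \'etale topology. By Hilbert's Theorem 90 it is locally trivial in the Zariski topology. So $\pi_U$, and likewise $\pi_V:V\to Y_V$,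 is a Zariski locally trivial principal $\mathbb C^*$-bundle, and $\pi_U^{-1}(Y_0)=U\cap V=\pi_V^{-1}(Y_0)$. A \emph{local section} $a$ of $U$ is a section of $\pi_U$ over an open subset of $Y_U$; similarly for $V$.

A \emph{test curve} is a smooth irreducible affine curve $T$ with a point $0\in T$ and morphisms $\alpha:T\to Y_U$, $\beta:T\to Y_V$ which map $T^*:=T\setminus\{0\}$ to $Y_0$ and agree there. We allow ourselves to shrink $T$ around $0$ finitely often, and we fix an \'etale function $t:T\to\mathbb A^1$ with $t^{-1}(0)=\{0\}$. A test curve carries two integers.

\emph{The integer $k(T)$.} Lift $\alpha,\beta$ to morphisms $a:T\to U$, $b:T\to V$. On $T^*$ both have values in $U\cap V$ and lie over the same points of $Y_0$. Hence $b=h\cdot a$ with $h$ regular and nowhere zero on $T^*$, so $h=t^k\cdot\text{unit}$ near $0$. Other lifts change $h$ by units on $T$, so $k=k(T)$ is well defined.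

\emph{The integer $\delta(T)$.} Let $\omega_U,\omega_V$ be generators of $\alpha^*K_{Y_U}$, $\beta^*K_{Y_V}$ near $0$. On $T^*$ both line bundles are the pullback of $K_{Y_0}$, so $\omega_U=\text{unit}\cdot t^{\delta}\,\omega_V$ with an integer $\delta=\delta(T)$.

Thus $k$ measures how far one must move along the orbits to get from $U$ to $V$, and $\delta$ compares volume forms on the two quotients.

\subsection{Results}

\begin{theorem}[Obstruction]\label{thm:A}
If $X$ is an invariant open subset of a smooth projective variety $W$ with quasi-free $\mathbb C^*$-action, then
\[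
|\delta(T)|\le (n-1)\,|k(T)|\qquad\text{for every test curve }T .
\]
\end{theorem}

\begin{theorem}[Counterexamples]\label{thm:B}
Let $Y$ be any smooth projective variety of dimension $n\ge2$. There is an $X=U\cup V$ as in Question~\ref{q}, with $Y_U=Y$ and $Y_V$ obtained from $Y$ by two successive point blow-ups, which has no quasi-free compactification.
\end{theorem}

For the third result suppose that the birational map $f:Y_V\dashrightarrow Y_U$ given by the identity of $Y_0$ is a morphism. For local sections $a$ of $U$ and $b$ of $V$ write $b=h\cdot(a\circ f)$ over $Y_0$, with $h$ a rational function on an open subset of $Y_V$. Changing $a$ or $b$ multiplies $h$ by a unit, so there is a divisor $D$ on $Y_V$ given locally by $D=\operatorname{div}(h)$. Write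
\[
D=\sum_E k_E\,E ,\qquad K_{Y_V/Y_U}=\sum_E a(E)\,E .
\]

\begin{theorem}[Criterion for point blow-ups]\label{thm:C}
Suppose that $f$ is a composition of point blow-ups (possibly an isomorphism) and that every prime component of $D$ is smooth. Then $X$ has a quasi-free compactification if and only if
\[
(n-1)\,|k_E|\ge a(E)\qquad\text{for every $f$-exceptional prime divisor }E .
\]
In particular, for $n=1$ a quasi-free compactification always exists.
\end{theorem}

The smoothness assumption holds automatically if $n=1$ or if $Y_V\setminus Y_0$ is the exceptional locus of $f$ (Section~\ref{sec:criterion}). For $n=0$ the sets $U$ and $V$ are single orbits that meet, so $X=\mathbb C^*$ and $W=\mathbb P^1$ will do. Hence the answer to Question~\ref{q} is \emph{no}: a quasi-free compactification always exists when $\dim X\le2$, and counterexamples exist in every dimension $\dim X\ge3$. The constant $n-1$ in Theorem~\ref{thm:A} is optimal (Example~\ref{ex:sharp}).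

\medskip
The idea behind Theorem~\ref{thm:A} is this. Suppose $k>0$. The points $a(\tau)$ and $b(\tau)=t(\tau)^k\cdot a(\tau)$ lie on the same orbit. As $\tau\to0$, this orbit degenerates to a chain of orbits that leads from $a(0)$ to $b(0)$ and crosses exactly $k$ fixed points, counted suitably. Crossing a fixed point $p$ changes the order of vanishing of volume forms by the weight of $\mathbb C^*$ on the fiber of the canonical bundle at $p$. In a quasi-free $W$ the tangent weights are $0,\pm1$, and at a point that is crossed both signs occur, so this weight is at most $n-1$ in absolute value. We first see this happen in coordinates.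

\section{Two computations by hand}\label{sec:hand}

In this section the quotients are not projective, but the computations are local. The projective versions are in Section~\ref{sec:counter}.

\subsection{One blow-up}\label{sub:one}
Let $\mathbb C^*$ act on $\mathbb A^{n+1}$ with coordinates $(v_1,\dots,v_n,s)$ by $\lambda(v,s)=(\lambda^{-1}v,\lambda s)$, and let $U=\{s\ne0\}$, $V=\{v\neq0\}$. Using the slice $s=1$ we get $U/\mathbb C^*=\mathbb A^n$ with coordinates $y_i=sv_i$. Using the slices $v_i=1$ we get $V/\mathbb C^*=\mathrm{Bl}_0\mathbb A^n$ by $(v,s)\mapsto([v],sv)$.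

Fix $c\in\mathbb C^n$ with $c_1\ne0$ and consider $\alpha(\tau)=\tau c$, a line through the origin, with its lift $\beta$ to the blow-up. Lifts to $U$ and $V$ are
\[
a(\tau)=(\tau c,1),\qquad b(\tau)=(c,\tau)=\tau\cdot a(\tau),
\]
so $k=1$. In the chart $y_j=y_1u_j$ of the blow-up,
\[
dy_1\wedge\dots\wedge dy_n=y_1^{\,n-1}\,dy_1\wedge du_2\wedge\dots\wedge du_n,
\]
so $\delta=n-1$.

The orbits of the points $a(\tau)$ are $\lambda a(\tau)=(\tau\lambda^{-1}c,\lambda)$. Put $x=\tau\lambda^{-1}$, $y=\lambda$. Then these orbits are the curves $xy=\tau$ in the plane, embedded by $(x,y)\mapsto(xc,y)$. For $\tau\to0$ the curve breaks into the two axes, which meet in one fixed point, the origin. Outside the origin one axis lies in $U$ and the other in $V$. At the origin the form $dv_1\wedge\dots\wedge dv_n\wedge ds$ spans the fiber of the canonical bundle. The tangent weights are $-1$ ($n$ times) and $1$, so the weight on this fiber is $n-1$, which is exactly $\delta$. This is no accident: moving a generator of the canonical bundle from $a(\tau)$ to $b(\tau)$ by $\lambda=\tau$ multiplies it by $\tau$ to that weight.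

\subsection{Two blow-ups}\label{sub:two}
Now let $n=2$ and blow up $\mathbb A^3$ along the line $\{v_2=s=0\}$, which without the origin is one orbit in $V$. It lies over the point $a'$ of the exceptional curve given by $y_1=0$, $u:=v_2/v_1=0$. The set $U=\{s\neq0\}$ is not affected. The preimage of $V$, again called $V$, has quotient $Y''=\mathrm{Bl}_{a'}\mathrm{Bl}_0\mathbb A^2$. Let $E_2$ be the last exceptional curve.

Take $\alpha(\tau)=(\tau,c\tau^2)$ with $c\in\mathbb C$. Its lift to $\mathrm{Bl}_0\mathbb A^2$ is $(y_1,u)=(\tau,c\tau)$, and its lift to $Y''$, in the chart $u=y_1e$, is $(y_1,e)=(\tau,c)$, which meets $E_2=\{y_1=0\}$ transversally. In coordinates $(v_1,v_2,s)$ a lift to $U$ is $a(\tau)=(\tau,c\tau^2,1)$. Moreover $\tau\cdot a(\tau)=(1,c\tau,\tau)$, and in the chart $v_2=sm$ of the blow-up this is $(v_1,m,s)=(1,c,\tau)$, which for $\tau\to0$ has a limit in $V$. So $k=1$. But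
\[
dy_1\wedge dy_2=y_1\,dy_1\wedge du=y_1^2\,dy_1\wedge de ,
\]
so $\delta=2$, which exceeds the bound $(n-1)k=1$ of Theorem~\ref{thm:A}.

The orbits of $a(\tau)$ are, in the chart $(v_1,m,s)$ and with $x=\tau\lambda^{-1}$, $y=\lambda$, the curves $(x,cx^2,y)$, $xy=\tau$. Again one fixed point is crossed, with tangent weights $(-1,-2,1)$. The weight of the canonical fiber is $2=\delta$, as it must be. The tangent weight $-2$ makes this possible, and it destroys quasi-freeness: the points $(0,m,0)$, $m\ne0$, have isotropy $\mu_2$. For the projective version of this example, Theorem~\ref{thm:A} says that no other choice of $W$ can repair this. With $k=1$ only one fixed point is available, and three weights in $\{0,\pm1\}$ with both signs present give a canonical weight of absolute value at most $1$.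

\section{Proof of the obstruction}\label{sec:A}

Let $W$ be as in Theorem~\ref{thm:A}.

\subsection{Tangent weights}

\begin{lemma}\label{lem:weights}
At every fixed point $p\in W^{\mathbb C^*}$ all weights of $\mathbb C^*$ on $T_pW$ lie in $\{0,1,-1\}$.
\end{lemma}

\begin{proof}
Recall that for a reductive group $H$ acting on the smooth variety $W$ the fixed locus $W^H$ is smooth, with tangent space $(T_pW)^H$ at $p$. Suppose some weight $c$ has $m=|c|\ge2$. Then $(T_pW)^{\mu_m}\supsetneq(T_pW)^{\mathbb C^*}$, so $W^{\mu_m}$ has larger dimension at $p$ than $W^{\mathbb C^*}$. So there is a non-fixed point with isotropy containing $\mu_m$, contradicting quasi-freeness.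
\end{proof}

Let $n_+(p)$, $n_-(p)$ be the multiplicities of the weights $1$ and $-1$ on $T_pW$, so $n_+(p)+n_-(p)\le n+1$.

\subsection{Reductions}
Let $T$ be a test curve with lifts $a,b$. Absorbing a unit into $a$ and shrinking $T$, we may assume
\[
b(\tau)=t(\tau)^k\cdot a(\tau)\qquad(\tau\in T^*).
\]
If $k=0$, then $a=b$ on $T^*$. Since $X$ is separated, $a(0)=b(0)\in U\cap V$. So $\alpha=\beta$ maps all of $T$ to $Y_0$, and $\delta=0$. Exchanging the roles of $U$ and $V$ replaces $(k,\delta)$ by $(-k,-\delta)$. So from now on $k>0$.

\subsection{The surface swept out by the orbits}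

For $k=1$ the computation of Section~\ref{sub:one} suggests the surface $xy=t$. For larger $k$ the point $t^k\cdot a$ is reached by acting $k$ times with $t$, and we need a chain of $k$ such surfaces. For $0\le j\le k-1$ let
\[
S_j=\{(\tau,x_j,y_j)\in T\times\mathbb A^2:\ x_jy_j=t(\tau)\},
\]
with $\mathbb C^*$ acting with weight $-1$ on $x_j$ and weight $+1$ on $y_j$. Identify the part over $T^*$ with $T^*\times\mathbb C^*\ni(\tau,\lambda)$ by
\[
x_j=t^{\,j+1}\lambda^{-1},\qquad y_j=t^{-j}\lambda .
\]
Then $x_jy_{j+1}=1$ over $T^*$, and we glue $S_j$ to $S_{j+1}$ along $\{x_j\ne0\}=\{y_{j+1}\ne0\}$ by $y_{j+1}=x_j^{-1}$; both sets are $T\times\mathbb C^*$. Non-consecutive $S_i$, $S_j$ are glued along $T^*\times\mathbb C^*$ only. Let $S$ be the result. It is the base change, along the \'etale map $t:T\to\mathbb A^1$, of the toric surface whose fan has the rays $(1,0),(1,1),\dots,(1,k)$ and the cones spanned by consecutive rays. Consecutive rays form a basis of $\mathbb Z^2$, so the toric surface is smooth and separated, and so is $S$. It is irreducible, because $T^*\times\mathbb C^*$ is dense in it.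

The fixed points of $S$ are $q_j=\{\tau=0,\ x_j=y_j=0\}\in S_j$, $0\le j\le k-1$. The fiber of $S$ over $0\in T$ is the chain
\[
O_0,\ q_0,\ O_1,\ q_1,\ \dots,\ O_{k-1},\ q_{k-1},\ O_k
\]
of free orbits $O_j$ and fixed points $q_j$, in which each $q_j$ lies in the closures of its two neighbors. In $S_j$ one has
\[
O_j=\{x_j=0,\ y_j\ne0\},\qquad O_{j+1}=\{y_j=0,\ x_j\ne0\}.
\]

Let $\Phi:S\dashrightarrow W$ be the equivariant rational map given on $T^*\times\mathbb C^*$ by $\Phi(\tau,\lambda)=\lambda\cdot a(\tau)$. On $S_0\cap\{y_0\ne0\}=T\times\mathbb C^*_\lambda$ it is given by $\lambda a(\tau)$, so it is regular there. On $S_{k-1}\cap\{x_{k-1}\neq0\}=T\times\mathbb C^*_\mu$, with $\mu=x_{k-1}^{-1}=t^{-k}\lambda$, it is given by $\mu b(\tau)$, so it is regular there too. In particular $\Phi$ maps $O_0$ and $O_k$ onto free orbits and is non-constant on them.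

\subsection{The map is regular}

A priori $\Phi$ may be undefined at the $q_j$. Quasi-freeness excludes this, so that the $k$ points $q_j$ account for all crossings. Some hypothesis is needed: if $W$ contained the blow-up of the surface $\{xy=t\}$ at its fixed point, $\Phi$ could be the inverse of the blow-up map. The exceptional curve then contains an orbit with isotropy $\mu_2$, and this is what the proof exploits.

\begin{lemma}\label{lem:extend}
$\Phi$ extends to an equivariant morphism $S\to W$.
\end{lemma}

\begin{proof}
Recall that a rational map from a smooth surface to a projective variety is undefined at finitely many points only, and that it becomes a morphism after finitely many blow-ups of single points, each of which is a point of indeterminacy at its stage. Suppose $\Phi$ is not a morphism, and let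
\[
S^{(m)}\to S^{(m-1)}\to\dots\to S^{(0)}=S,\qquad m\ge1,
\]
be such a sequence, $\Phi_i:S^{(i)}\dashrightarrow W$ the induced maps, with $\Phi_m$ a morphism. As long as only fixed points have been blown up, the action lifts and $\Phi_i$ is equivariant. Its set of indeterminacy points is finite and invariant, and $\mathbb C^*$ is connected, so it consists of fixed points. So by induction only fixed points are blown up, and all $\Phi_i$ are equivariant.

The tangent weights of $S$ at $q_j$ are $-1$ and $1$. Blowing up a fixed point with tangent weights $-c,d$, where $c,d\ge1$, produces an exceptional curve with two fixed points, of tangent weights $(-c,c+d)$ and $(-c-d,d)$. The rest of the curve is one orbit with isotropy $\mu_{c+d}$. So, by induction, every fixed point of every $S^{(i)}$ has tangent weights $-c,d$ with some $c,d\ge 1$, and the exceptional curve of each blow-up consists of two fixed points and an orbit with finite isotropy of order $\ge2$.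

Let $\eta:S^{(m)}\to S^{(m-1)}$ be the last blow-up, $z$ its center, $F$ its exceptional curve. By equivariance $\Phi_m$ maps the points of the orbit in $F$ to points with non-trivial isotropy. By quasi-freeness these are fixed, so $\Phi_m$ is constant on the orbit and hence on $F$. Let $A\subset W$ be an affine open neighborhood of the point $\Phi_m(F)$. Since $\eta$ is proper, there is an affine open neighborhood $N$ of $z$ with $\eta^{-1}(N)\subset\Phi_m^{-1}(A)$. Every regular function on $\eta^{-1}(N)$ is a regular function on $N\setminus\{z\}$ and extends to $N$, as $N$ is a smooth surface. So $\mathcal O(A)\to\mathcal O(\eta^{-1}(N))=\mathcal O(N)$ defines a morphism $N\to A$ extending $\Phi_{m-1}$, and $z$ is not a point of indeterminacy of $\Phi_{m-1}$, a contradiction. So $\Phi$ is a morphism. It is equivariant because it is so on a dense open set.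
\end{proof}

Put $p_j=\Phi(q_j)\in W^{\mathbb C^*}$.

\subsection{Both signs occur at the crossed points}

The ring of functions on $S_j$ is graded by the $\mathbb C^*$-action:
\begin{equation}\label{eq:ring}
\mathcal O(S_j)=\bigoplus_{m\ge0}\mathcal O(T)\,y_j^m\ \oplus\ \bigoplus_{m>0}\mathcal O(T)\,x_j^m .
\end{equation}
This allows us to pass from a neighborhood of $q_j$ to all of $S_j$.

\begin{lemma}\label{lem:shrink}
Let $N\subset S_j$ be an invariant open neighborhood of $q_j$. After shrinking $T$ around $0$ we have $N=S_j$.
\end{lemma}

\begin{proof}
The ideal $I$ of the closed invariant set $S_j\setminus N$ is graded. Since $q_j\in N$, there is an $f\in I$ with $f(q_j)=1$. Let $f_0\in I\cap\mathcal O(T)$ be its component of degree $0$. The other components are multiples of $x_j$ or $y_j$ and vanish at $q_j$, so $f_0(0)=1$. After removing the zeros of $f_0$ from $T$, the set $S_j\setminus N$ is empty.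
\end{proof}

\begin{lemma}\label{lem:signs}
$n_+(p_j)\ge1$ and $n_-(p_j)\ge1$ for all $0\le j\le k-1$.
\end{lemma}

\begin{proof}
\emph{Claim.} For $0\le j\le k-1$: if $\Phi$ is non-constant on $O_j$, then $n_+(p_j)\ge1$. If $\Phi$ is non-constant on $O_{j+1}$, then $n_-(p_j)\ge1$.

Let $A$ be an invariant affine neighborhood of $p_j$ in $W$ (Sumihiro). By complete reducibility there are functions $f_1,\dots,f_{n+1}\in\mathcal O(A)$ that vanish at $p_j$, form local parameters there, and satisfy $f_i(\lambda z)=\lambda^{c_i}f_i(z)$, where $c_1,\dots,c_{n+1}$ are the weights of $T_{p_j}W$. By Lemma~\ref{lem:shrink}, applied to $N=S_j\cap\Phi^{-1}(A)$, we may assume $\Phi(S_j)\subset A$. By Lemma~\ref{lem:weights} and (\ref{eq:ring}), $\Phi^*f_i$ equals $h_iy_j$, $h_i$ or $h_ix_j$ with $h_i\in\mathcal O(T)$, according as $c_i=1,0,-1$.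

Suppose that no $c_i$ equals $1$. On the curve $\{x_j=0\}$, where $\tau=0$, the functions $\Phi^*f_i$ with $c_i=-1$ vanish. Those with $c_i=0$ equal $h_i(0)=f_i(p_j)=0$. So $\Phi$ maps the connected curve $\{x_j=0\}=O_j\cup\{q_j\}$ to $\{f_1=\dots=f_{n+1}=0\}$, in which $p_j$ is an isolated point. Hence $\Phi$ is constant on $O_j$. This proves the first statement. For the second, if no $c_i$ equals $-1$, the same argument applies to the curve $\{y_j=0\}=O_{j+1}\cup\{q_j\}$, on which the functions $h_iy_j$ vanish.

\emph{Conclusion.} It remains to deal with orbits that $\Phi$ contracts. Let $0=j_0<j_1<\dots<j_r=k$ be the indices $j$ for which $\Phi$ is non-constant on $O_j$. If $j_i<j<j_{i+1}$, then $\Phi$ contracts the closure of $O_j$, which contains $q_{j-1}$ and $q_j$, so $p_{j-1}=p_j$. Hence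
\[
p_{j_i}=p_{j_i+1}=\dots=p_{j_{i+1}-1}.
\]
The claim, applied to $O_{j_i}$ and the point $p_{j_i}$, shows that this common point has $n_+\ge1$. Applied to $O_{j_{i+1}}$ and the point $p_{j_{i+1}-1}$, it shows that $n_-\ge1$. The blocks $j_i,\dots,j_{i+1}-1$ cover all indices $0,\dots,k-1$.
\end{proof}

\subsection{Transport of the canonical bundle}

\begin{lemma}\label{lem:transport}
$\displaystyle \delta(T)=\sum_{j=0}^{k-1}w_j$, where $w_j=n_-(p_j)-n_+(p_j)$.
\end{lemma}

\begin{proof}
Let $M=K_W$ with its natural linearization: $\lambda$ maps $M_z$ to $M_{\lambda z}$ by $(\lambda^{-1})^*$. On the fiber $M_{p_j}=\det T^*_{p_j}W$ it acts with weight $w_j$.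

\emph{Interpretation of $\delta$.} On $U$ the vector field $\xi$ generating the action is invariant and nowhere zero, and it spans the kernel of $T_U\to\pi_U^*T_{Y_U}$. Contraction with $\xi$ therefore gives an isomorphism $M|_U=K_U\to\pi_U^*K_{Y_U}$. It is equivariant, where $\mathbb C^*$ acts on the right-hand side by identifying the fibers at $u$ and $\lambda u$, which are both $(K_{Y_U})_{\pi_U(u)}$. The same holds on $V$, and on $U\cap V$ both isomorphisms are contraction with the same $\xi$, with values in the pullback of $K_{Y_0}$. Thus
\[
\alpha^*K_{Y_U}=a^*M,\qquad \beta^*K_{Y_V}=b^*M,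
\]
and over $T^*$ the identification $\alpha^*K_{Y_U}=\beta^*K_{Y_V}$ becomes the isomorphism $M_{a(\tau)}\to M_{b(\tau)}$ given by the action of $t(\tau)^k$. We factor this isomorphism into $k$ steps.

For $0\le i\le k$ the map $\tau\mapsto(\tau,\lambda=t(\tau)^i)$ on $T^*$ extends to a morphism $\gamma_i:T\to S$. Indeed, for $0\le j\le k-1$ we have, in the coordinates $(x_j,y_j)$ of $S_j$,
\[
\gamma_j=(t,1),\qquad \gamma_{j+1}=(1,t).
\]
In particular both $\gamma_j$ and $\gamma_{j+1}$ map $T$ to $S_j$. On $T^*$ we have $\gamma_{j+1}=t\cdot \gamma_j$.

\emph{One step.} Fix $j$ with $0\le j\le k-1$. Since $S_j$ is affine, the evaluation $H^0(S_j,\Phi^*M)\to M_{p_j}$ at $q_j$ is surjective, and it is equivariant. By complete reducibility there is an eigensection $s$ of weight $w_j$ with $s(q_j)\ne0$, that is,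
\[
\lambda\bigl(s(z)\bigr)=\lambda^{w_j}\,s(\lambda z).
\]
Its zero set is closed, invariant and does not contain $q_j$. So by Lemma~\ref{lem:shrink} we may assume that $s$ has no zeros on $S_j$. Then $s\circ\gamma_j$ and $s\circ\gamma_{j+1}$ are generators of $\gamma_j^*\Phi^*M$ and $\gamma_{j+1}^*\Phi^*M$, and over $T^*$ the action of $t$ takes $s\circ\gamma_j$ to $t^{w_j}\,s\circ\gamma_{j+1}$. So the action of $t$ takes any generator of $\gamma_j^*\Phi^*M$ to $\text{unit}\cdot t^{w_j}$ times any generator of $\gamma_{j+1}^*\Phi^*M$.

\emph{Composition.} We have $\Phi\circ \gamma_0=a$ and $\Phi\circ \gamma_k=b$. Composing the steps $j=0,\dots,k-1$, the action of $t^k$ takes $\omega_U$ to $\text{unit}\cdot t^{\sum w_j}\,\omega_V$. By the interpretation above, $\delta=\sum w_j$.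
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:signs}, $n_\pm(p_j)\ge1$. Since $n_+(p_j)+n_-(p_j)\le n+1$, we get $|w_j|\le n-1$. Summing over the $k$ indices in Lemma~\ref{lem:transport} gives $|\delta|\le(n-1)k$.
\end{proof}

\begin{remark}
Projectivity of $W$ is used for Lemma~\ref{lem:extend}. Quasi-freeness is used twice, in Lemma~\ref{lem:weights} and in Lemma~\ref{lem:extend}. In the example of Section~\ref{sub:two} the map $\Phi$ is regular and $\delta=w_0$ holds, where $w_0$ is the weight on the canonical fiber, but Lemma~\ref{lem:weights} fails.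
\end{remark}

\section{From curves to divisors}\label{sec:divisors}

If one quotient dominates the other, transversal test curves turn Theorem~\ref{thm:A} into a condition on exceptional divisors.

\begin{proposition}\label{prop:div}
Suppose that $f:Y_V\to Y_U$ is a morphism. Then $f^{-1}(Y_0)=Y_0$, the support of $D$ is contained in $Y_V\setminus Y_0$, and no $f$-exceptional prime divisor meets $Y_0$. If $X$ has a quasi-free compactification, then
\[
a(E)\le(n-1)\,|k_E|\qquad\text{for every $f$-exceptional prime divisor $E$}.
\]
\end{proposition}

\begin{proof}
The inclusion $Y_0\to f^{-1}(Y_0)\subset Y_V$ is a section of the separated morphism $f^{-1}(Y_0)\to Y_0$, so its image is closed. It is also open and $f^{-1}(Y_0)$ is irreducible, so $f^{-1}(Y_0)=Y_0$. Thus $f$ is an isomorphism over $Y_0$, and no exceptional divisor meets $Y_0$. On $Y_0$ both $b$ and $a\circ f$ are sections of the same principal bundle $U\cap V$, so $h$ is regular and nowhere zero there.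

Now let $E$ be $f$-exceptional and $z\in E$ a general point. Since $E$ is an irreducible component of $Y_V\setminus Y_0$, we have $Y_V\setminus Y_0=E$ near $z$. Choose a smooth affine curve $T\subset Y_V$ through $0:=z$, transversal to $E$ at $z$, with $T\setminus z\subset Y_0$. Let $\beta$ be the inclusion and $\alpha=f\circ\beta$. This is a test curve. A local equation of $E$ restricts to $t\cdot\text{unit}$ on $T$, so $k(T)=k_E$. Since $f^*K_{Y_U}=K_{Y_V}\bigl(-\sum a(E)E\bigr)$, also $\delta(T)=a(E)$. Apply Theorem~\ref{thm:A}.
\end{proof}

\section{Blowing up inside a fixed divisor}\label{sec:step}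

The positive result, and the first half of the construction of the counterexamples, use one kind of blow-up, which we describe now. The point is that a blow-up inside a pointwise fixed divisor keeps the action quasi-free, and multiplies local sections of the adjacent principal bundle by an equation of the new exceptional divisor.

Let $\epsilon\in\{1,-1\}$. A \emph{collar of sign $\epsilon$} is a triple $(W_1,Z,\mathcal B)$ consisting of a smooth projective variety $W_1$ with quasi-free $\mathbb C^*$-action, a smooth irreducible divisor $Z\subset W_1$ that is pointwise fixed, and an invariant open neighborhood $\mathcal B$ of $Z$, which is equivariantly the total space of a line bundle $\rho:\mathcal B\to Z$ with zero section $Z$, where $\lambda$ acts by multiplication with $\lambda^\epsilon$ on the fibers. Then $\mathcal B\setminus Z$ is a principal $\mathbb C^*$-bundle over $Z$.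

\begin{lemma}\label{lem:step}
Let $(W_1,Z,\mathcal B)$ be a collar of sign $\epsilon$ and $C\subsetneq Z$ a smooth irreducible closed subvariety. Let $W_2=\mathrm{Bl}_CW_1$, let $\tilde Z=\mathrm{Bl}_CZ$ be the strict transform of $Z$, with exceptional divisor $E$ (if $C$ is a divisor in $Z$, then $\tilde Z=Z$ and $E=C$), and let $\tilde{\mathcal B}$ be $\mathrm{Bl}_C\mathcal B$ minus the strict transform of $\rho^{-1}(C)$. Then $(W_2,\tilde Z,\tilde{\mathcal B})$ is a collar of sign $\epsilon$.

Over $\tilde Z\setminus E=Z\setminus C$ the principal bundles $\tilde{\mathcal B}\setminus\tilde Z$ and $\mathcal B\setminus Z$ coincide. If $c$ is a local section of $\mathcal B\setminus Z$, pulled back to $\tilde Z$, and $h_E$ is a local equation of $E$, then the section $h_E^{\epsilon}\cdot c$ (the dot is the $\mathbb C^*$-action), defined outside $E$, extends across $E$ to a local section of $\tilde{\mathcal B}\setminus\tilde Z$.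
\end{lemma}

\begin{proof}
\emph{Quasi-freeness.} The center is pointwise fixed, so the action lifts, and outside the exceptional divisor nothing changes. By weights, the normal bundle of $C$ is $N_{C/Z}\oplus N_{Z/W_1}|_C$, with weights $0$ and $\epsilon$. So the exceptional divisor is $\mathbb P(N_{C/Z}\oplus N_{Z/W_1}|_C)$ over $C$, with action $\lambda[v:s]=[v:\lambda^\epsilon s]$. A point with $v\ne0$ and $s\neq0$ has trivial isotropy, and all others are fixed.

\emph{Charts.} Outside $\rho^{-1}(C)$ nothing changes. Let $N\subset Z$ be an affine open set meeting $C$, over which $\mathcal B$ is $N\times\mathbb A^1_s$ and on which the ideal of $C$ is generated by functions $z_1,\dots,z_r$, with $r$ the codimension of $C$ in $Z$. With $R=\mathcal O(N)$, the $i$-th chart of the blow-up of $N\times\mathbb A^1$ in the ideal $(z_1,\dots,z_r,s)$ has coordinate ring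
\[
R[s]\bigl[\tfrac{z_j}{z_i},\tfrac{s}{z_i}\bigr]=R\bigl[\tfrac{z_j}{z_i}\bigr][\sigma],\qquad \sigma=\tfrac{s}{z_i},\quad s=z_i\sigma ,
\]
so it is ($i$-th chart of $\mathrm{Bl}_CN$)$\times\mathbb A^1_\sigma$. The points outside these $r$ charts lie in the chart of $s$ and are those where all $z_j/s$ vanish. They form a copy of $(C\cap N)\times\mathbb A^1_s$. This is the closure of its part $s\ne0$, so it is the strict transform of $\rho^{-1}(C)=\{z_1=\dots=z_r=0\}$. Hence over $N$ the set $\tilde{\mathcal B}$ is the union of the $r$ charts above.

\emph{Line bundle.} In these charts the strict transform of $Z=\{s=0\}$ is $\{\sigma=0\}$; it does not meet the chart of $s$, where the exceptional divisor is $\{s=0\}$. The functions $z_i$ are invariant, so the action is $\sigma\mapsto\lambda^\epsilon\sigma$. Two coordinates $\sigma$ differ by a unit on $\tilde Z$, because two fiber coordinates $s$ differ by a unit on $Z$ and two functions $z_i$ are both local equations of $E$. So $\tilde{\mathcal B}$ is a line bundle over $\tilde Z$ with zero section $\tilde Z$, and it is an invariant open subset of $W_2$.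

\emph{Sections.} The section $\{\sigma=1\}$ is $\{s=z_i\}$. Outside $E$ it is obtained from $\{s=1\}$ by multiplication with $z_i$ in the fibers, that is, by the action of $z_i^{\epsilon}$, since $\lambda$ acts by $\lambda^{\epsilon}$ and $\epsilon=\pm1$. As $z_i$ is a local equation of $E$, and $c$ is a unit multiple of $\{s=1\}$, this is the last assertion.
\end{proof}

\section{The counterexamples}\label{sec:counter}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $a\in Y$ and let $\mathbb C^*$ act on $Y\times\mathbb P^1$ by $\lambda(y,s)=(y,\lambda s)$. Then $(Y\times\mathbb P^1,\,Y\times0,\,Y\times\mathbb A^1)$ is a collar of sign $1$. Apply Lemma~\ref{lem:step} with $C=\{(a,0)\}$. It gives $W'=\mathrm{Bl}_{(a,0)}(Y\times\mathbb P^1)$, with $Y\times0$ replaced by $Y'=\mathrm{Bl}_aY$. Let $E'\subset Y'$ be the exceptional divisor, and put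
\[
U=Y\times\mathbb C^*\subset W',\qquad V'=\tilde{\mathcal B}\setminus\tilde Z .
\]
So $V'$ is the complement in $W'$ of $Y\times\infty$ and of the strict transforms of $Y\times0$ and $a\times\mathbb P^1$. It is a principal $\mathbb C^*$-bundle over $Y'$, and it has the local sections $b'=h_{E'}\cdot a_0$, where $a_0(y)=(y,1)$ is the obvious section of $U$. Over $Y\setminus a$ both $U$ and $V'$ are $(Y\setminus a)\times\mathbb C^*$. The fiber $a\times\mathbb C^*$ of $U$ lies in the strict transform of $a\times\mathbb P^1$, so $U\cap V'=(Y\setminus a)\times\mathbb C^*$.

So far $U\cup V'$ has the quasi-free compactification $W'$. As in Section~\ref{sub:two}, we now blow up one orbit of $V'$. Let $P=\mathbb P(T_aY\oplus\mathbb C)$ be the exceptional divisor of $W'$. Let $a'=[v]\in E'$, and let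
\[
O=\{[v:\sigma]:\sigma\in\mathbb C^*\}\subset P\cap V'
\]
be the orbit over $a'$. Its closure $\bar O$ is a line in $P\cong\mathbb P^n$. The two added points $[v:0]$ and $[0:1]$ lie on the strict transforms of $Y\times0$ and of $a\times\mathbb P^1$, so $\bar O\cap V'=O$. Moreover $\bar O$ is smooth and invariant, and disjoint from $U$ because $P\cap U=\emptyset$. Let $W_0=\mathrm{Bl}_{\bar O}W'$, a smooth projective variety with $\mathbb C^*$-action. Then $U\subset W_0$ is open. Let $V\subset W_0$ be the preimage of $V'$. Since $O$ is the preimage of $a'$ under the flat map $V'\to Y'$, and blowing up commutes with flat base change,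
\[
V=\mathrm{Bl}_OV'=V'\times_{Y'}Y'',\qquad g:Y''=\mathrm{Bl}_{a'}Y'\to Y' .
\]
This is a principal $\mathbb C^*$-bundle over $Y''$.

Put $X=U\cup V\subset W_0$. It is open in $W_0$, hence nonsingular, irreducible and quasi-projective. The action is free on $U$ and on $V$, with smooth projective quotients $Y_U=Y$ and $Y_V=Y''$, and $U\cap V=(Y\setminus a)\times\mathbb C^*$. So $X$ is as in Question~\ref{q}, with $Y_0=Y\setminus a$ and $f:Y''\to Y'\to Y$.

Let $E_1\subset Y''$ be the strict transform of $E'$ and $E_2$ the exceptional divisor of $g$. The sections $g^*b'=(g^*h_{E'})\cdot a_0$ of $V$ show that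
\[
D=g^*E'=E_1+E_2,\qquad k_{E_2}=1 .
\]
On the other hand
\[
K_{Y''/Y}=g^*\bigl((n-1)E'\bigr)+(n-1)E_2=(n-1)E_1+2(n-1)E_2 .
\]
So $a(E_2)=2(n-1)>n-1=(n-1)|k_{E_2}|$, because $n\ge2$. By Proposition~\ref{prop:div}, $X$ has no quasi-free compactification.
\end{proof}

\begin{example}[Sharpness]\label{ex:sharp}
Let $n\ge2$. For $X=U\cup V'\subset W'$ we have $D=E'$, so $k_{E'}=1$ and $a(E')=n-1=(n-1)\,k_{E'}$. Since $W'$ is quasi-free, Theorem~\ref{thm:A} applies, and equality holds for a curve transversal to $E'$.
\end{example}

\section{The criterion for point blow-ups}\label{sec:criterion}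

We prove Theorem~\ref{thm:C}. The case $n=0$ is trivial, so let $n\ge1$. Necessity is contained in Proposition~\ref{prop:div}. For $n=1$ every birational map between smooth projective curves is an isomorphism, and prime divisors are points. So the hypotheses of the theorem hold, the condition is vacuous, and the last assertion follows from sufficiency. If $Y_V\setminus Y_0$ is the exceptional locus of $f$, then by Proposition~\ref{prop:div} the components of $D$ are exceptional divisors. For $n\ge2$ these arise from $\mathbb P^{n-1}$ by blowing up points, so they are smooth, as stated after the theorem; for $n=1$ there are none.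

It remains to prove sufficiency. The plan rests on Lemma~\ref{lem:step}. We start from the projective completion of the line bundle belonging to $U$. At the zero section, a step with center a point adds the new exceptional divisor $E$ to $D$ and $(n-1)E$ to the relative canonical divisor. A step with center a divisor $C$ of the fixed locus adds $C$ to $D$ and leaves the fixed divisor unchanged. The point blow-ups of $f$ have to be made in any case, and they use up part of $D$; the rest of $D$ can be made up by steps of the second kind, provided it is not negative. This is the condition in the theorem. At the infinity section the same steps subtract from $D$ instead. So the sign of $k_E$ decides at which of the two sections we work, and we first separate the signs.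

\subsection{The structure of $D$}

\begin{lemma}\label{lem:D}
$\operatorname{Supp}D=Y_V\setminus Y_0$. Moreover $D=D^+-D^-$ with effective divisors $D^+,D^-$ whose supports are disjoint.
\end{lemma}

\begin{proof}
Let $z\in Y_V\setminus Y_0$, and let $a,b,h$ be as in the definition of $D$, with $a$ defined near $f(z)$ and $b$ near $z$. We use the separatedness of $X$ in the following form.

($*$) \emph{There is no morphism $\beta:T\to Y_V$ from a smooth curve with a point $0$ such that $\beta(0)=z$, $\beta(T\setminus0)\subset Y_0$, and $h\circ\beta$ extends to a unit at $0$.} Otherwise $b\circ\beta$ and $(h\circ\beta)\cdot(a\circ f\circ\beta)$ are morphisms to $X$, defined near $0$, which agree outside $0$. Then they agree at $0$, so $b(z)\in U\cap V$ and $z\in Y_0$, a contradiction.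

If $h$ were a unit at $z$, the normalization of any irreducible curve through $z$ meeting $Y_0$, shrunk around a point over $z$, would contradict ($*$). So $z\in\operatorname{Supp}D$. With Proposition~\ref{prop:div} this gives $\operatorname{Supp}D=Y_V\setminus Y_0$.

Let $D^+,D^-$ be the positive and negative parts of $D$, and suppose $z$ lies in both supports. On a small neighborhood of $z$ write $h=p/q$ with $D^+=\operatorname{div}(p)$, $D^-=\operatorname{div}(q)$. Since $D^+$ and $D^-$ have no common component and $p(z)=q(z)=0$, the set $\{p=q=0\}$ contains $z$ and has codimension at least $2$; in particular $n\ge2$ and $p\ne q$. Let $H$ be an irreducible component through $z$ of the hypersurface $\{p-q=0\}$. On $H$ the zeros of $pq$ form the set $H\cap\{p=q=0\}$, which is a proper closed subset. So there is an irreducible curve in $H$ through $z$ that is not contained in $\{pq=0\}=\operatorname{Supp}D=Y_V\setminus Y_0$. On it $h=1$ wherever $pq\ne0$. Its normalization, shrunk around a point over $z$, contradicts ($*$).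
\end{proof}

\subsection{Separating the two signs}

Let $B\subset Y_U$ be the finite set of points over which $f$ is not an isomorphism ($B=\emptyset$ if $n=1$). Then $f$ is a composition of blow-ups of points lying over $B$. For $p\in B$ we have $p\notin Y_0$, since $f$ is an isomorphism over $Y_0$. So $f^{-1}(p)$ is contained in $Y_V\setminus Y_0=\operatorname{Supp}D$, and it is connected by Zariski's main theorem. By Lemma~\ref{lem:D} it lies in exactly one of $\operatorname{Supp}D^+$, $\operatorname{Supp}D^-$. Accordingly
\[
B=B_+\sqcup B_-,\qquad f^{-1}(B_\pm)\subset\operatorname{Supp}D^\pm .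
\]
Blow-ups over different points of $B$ do not influence each other. Let $f_\pm:\tilde Y_\pm\to Y_U$ be the composition of only those blow-ups that lie over $B_\pm$. Over $Y_U\setminus B_\mp$ the varieties $\tilde Y_\pm$ and $Y_V$ coincide, so $Y_V\setminus f^{-1}(B_\mp)$ is an open subset of $\tilde Y_\pm$. It contains $\operatorname{Supp}D^\pm$, which is projective and hence closed in $\tilde Y_\pm$. So we may regard $D^\pm$ as an effective divisor on $\tilde Y_\pm$; its components are smooth by assumption.

Let $R_\pm$ be the sum of the total transforms on $\tilde Y_\pm$ of the exceptional divisors of the successive point blow-ups of $f_\pm$ (so $R_\pm=0$ if $n=1$). Each point blow-up contributes $(n-1)$ times its exceptional divisor to the relative canonical divisor, so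
\[
K_{\tilde Y_\pm/Y_U}=(n-1)R_\pm .
\]
For $n\ge2$ the hypothesis $(n-1)|k_E|\ge a(E)$ therefore says that $|k_E|$, which is the multiplicity of $E$ in $D^\pm$, is at least the multiplicity of $E$ in $R_\pm$, for each exceptional $E$ over $B_\pm$. So in all cases
\[
G_\pm:=D^\pm-R_\pm\ge0 ,
\]
and the components of $G_\pm$ are components of $D^\pm$, hence smooth.

\subsection{Construction of $W$}

Let $L$ be the line bundle on $Y_U$ with $U=L\setminus(\text{zero section})$, and let $\bar L=\mathbb P(\mathcal O\oplus L)$ be its projective completion, with zero section $Z_0$ and infinity section $Z_\infty$. It is smooth, projective and quasi-free. It comes with the collars $(\bar L,Z_0,\bar L\setminus Z_\infty)$ of sign $1$ and $(\bar L,Z_\infty,\bar L\setminus Z_0)$ of sign $-1$. In both cases the principal bundle is $U$.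

Starting from the first collar, apply Lemma~\ref{lem:step} repeatedly. First blow up, in $Z_0\cong Y_U$ and its strict transforms, the points that are blown up by $f_+$, so that the fixed divisor becomes $\tilde Y_+$. Then blow up the components of $G_+$ in $\tilde Y_+$, each as often as its multiplicity; the fixed divisor remains $\tilde Y_+$. Do the same along $Z_\infty$, starting from the second collar, with $f_-$ and $G_-$. All centers lie over $Z_0$ in the first case and over $Z_\infty$ in the second. So the two sets of modifications do not interfere, and $U=\bar L\setminus(Z_0\cup Z_\infty)$ is never touched.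

The result $W$ is smooth, projective and quasi-free, and contains $U$. By the last statement of Lemma~\ref{lem:step} it also contains
\begin{itemize}
\item a principal bundle $\tilde V_+$ over $\tilde Y_+$ with local sections $h_+\cdot a$, where $h_+$ is a local equation of $R_++G_+=D^+$,
\item a principal bundle $\tilde V_-$ over $\tilde Y_-$ with local sections $h_-^{-1}\cdot a$, where $h_-$ is a local equation of $R_-+G_-=D^-$,
\end{itemize}
each being the final line bundle minus its zero section, where $a$ denotes local sections of $U$, pulled back to $\tilde Y_\pm$. Indeed, each point blow-up contributes an equation of its exceptional divisor, whose pullback to $\tilde Y_\pm$ is an equation of the total transform; together these give $R_\pm$. The remaining steps contribute equations of the components of $G_\pm$.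

\subsection{$X$ embeds in $W$}

Let $Y_V^\pm=Y_V\setminus\operatorname{Supp}D^\mp$. Since $f^{-1}(B_\mp)\subset\operatorname{Supp}D^\mp$, this is an open subset of $\tilde Y_\pm$. By Lemma~\ref{lem:D},
\[
Y_V^+\cup Y_V^-=Y_V,\qquad Y_V^+\cap Y_V^-=Y_0 .
\]
Over $Y_0$ all the bundles $V$, $\tilde V_+$, $\tilde V_-$ are the restriction $U|_{Y_0}$. For $V$ this holds because $\pi_V^{-1}(Y_0)=U\cap V$. For $\tilde V_\pm$ it holds because all centers lie over points of $Y_U\setminus Y_0$: the point centers lie over $B$, and the components of $G_\pm$ lie in $\operatorname{Supp}D=Y_V\setminus f^{-1}(Y_0)$. Over $Y_V^\pm$ the bundle $V$ has the local sections $h\cdot(a\circ f)$ with $\operatorname{div}(h)=D=\pm D^\pm$, and $\tilde V_\pm$ has the local sections $h_\pm^{\pm1}\cdot(a\circ f)$ with $\operatorname{div}(h_\pm^{\pm1})=\pm D^\pm$. These differ by units. Hence the identity over $Y_0$ extends to isomorphisms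
\[
V|_{Y_V^\pm}\ \cong\ \tilde V_\pm|_{Y_V^\pm}\subset W .
\]

The sets $U$, $V|_{Y_V^+}$, $V|_{Y_V^-}$ cover $X$, and any two of them intersect in $U\cap V=U|_{Y_0}$, where the three open immersions into $W$ agree. So they glue to an equivariant morphism $j:X\to W$, which is birational and a local isomorphism, in particular quasi-finite. As $X$ is separated and $W$ is normal, Zariski's main theorem shows that $j$ is an open immersion. Its image is dense because $W$ is irreducible. This completes the proof of Theorem~\ref{thm:C}. \qed

\begin{example}
Let $n\ge2$, let $f:Y''\to Y'\to Y$ be the double blow-up of Section~\ref{sec:counter}, and let $X$ be as in Question~\ref{q} with $Y_U=Y$, $Y_V=Y''$, $Y_0=Y''\setminus(E_1\cup E_2)$ and birational map $f$. By Lemma~\ref{lem:D} we have $D=k_1E_1+k_2E_2$ with $k_1,k_2$ non-zero, and of the same sign because $E_1\cup E_2$ is connected. Since $a(E_1)=n-1$ and $a(E_2)=2(n-1)$, a quasi-free compactification exists if and only if $|k_2|\ge2$. The counterexample of Theorem~\ref{thm:B} is the case $k_1=k_2=1$.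
\end{example}

\begin{thebibliography}{1}
\bibitem{Hu} Yi Hu, \emph{Geometric Invariant Theory and Birational Geometry}, arXiv:math/0502462 (2005).
\end{thebibliography}

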